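# Resolving subcategories of finite radius containing modules of depth zero

All rings are commutative and Noetherian, all modules finitely generated, and all subcategories full and closed under isomorphism. For a local ring $(R,\mathfrak m)$ we write $\operatorname{mod}R$ for the category of finitely generated modules and $\Omega^iM$ for the $i$-th syzygy in a minimal free resolution. A module $M$ is maximal Cohen–Macaulay (MCM) if $\operatorname{depth}M\ge\dim R$; the zero module counts as MCM. We write $\Gamma_{\mathfrak m}(M)$ for the submodule of elements killed by a power of $\mathfrak m$. Thus $\operatorname{depth}M=0$ exactly when $\Gamma_{\mathfrak m}(M)\ne0$.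

## 1. Stretching torsion over a discrete valuation ring

**Definition (resolving).** A subcategory $\mathcal X\subseteq\operatorname{mod}R$ is *resolving* if it contains the projective modules and is closed under direct summands, extensions, and kernels of epimorphisms: if $0\to L\to M\to N\to0$ is exact with $M,N\in\mathcal X$, then $L\in\mathcal X$.

The example to keep in mind is, for a fixed module $N$,
$${}^\perp N=\{W\in\operatorname{mod}R:\operatorname{Ext}^i_R(W,N)=0\text{ for all }i>0\}.$$
It contains $R$ and is closed under summands. If $0\to L\to M\to W\to0$ is exact, the exactness of $\operatorname{Ext}^i(W,N)\to\operatorname{Ext}^i(M,N)\to\operatorname{Ext}^i(L,N)\to\operatorname{Ext}^{i+1}(W,N)$ gives closure under extensions and under kernels of epimorphisms. So ${}^\perp N$ is always resolving.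

**Definition (ball, radius).** For a subcategory $\mathcal C$ let $[\mathcal C]=\operatorname{add}\{R,\Omega^iC:i\ge0,\ C\in\mathcal C\}$, the smallest subcategory containing $R$ and $\mathcal C$ and closed under finite direct sums, summands and syzygies. Let $\mathcal X\circ\mathcal Y$ consist of the modules $Z$ with an exact sequence $0\to X\to Z\to Y\to0$, $X\in\mathcal X$, $Y\in\mathcal Y$, and put $\mathcal X\bullet\mathcal Y=[[\mathcal X]\circ[\mathcal Y]]$. For one module $C$ put $[C]_1=[C]$ and $[C]_r=[C]_{r-1}\bullet[C]$ for $r>1$. The *radius* of $\mathcal X$ is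
$$\operatorname{radius}\mathcal X=\inf\{n\ge0:\mathcal X\subseteq[C]_{n+1}\text{ for some }C\in\operatorname{mod}R\}.$$

So finite radius means that a single module $C$ builds every object of $\mathcal X$ with a bounded number of extensions, while direct sums, summands and syzygies are free of charge. Over a discrete valuation ring $A$ with uniformizer $x$, syzygies are free, so $[A/x]=\operatorname{add}\{A,A/x\}$. The sequence $0\to A/x\to A/x^2\to A/x\to0$ puts $A/x^2$ in $[A/x]_2$, and inductively $A/x^r\in[A/x]_r$.

We use one tool again and again.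

**Lemma 1 (chains).** If $W$ has a chain $0=W_0\subseteq W_1\subseteq\dots\subseteq W_r=W$ with all $W_j/W_{j-1}\in[C]$, then $W\in[C]_r$.

*Proof.* $W_1\in[C]_1$. If $W_{j-1}\in[C]_{j-1}$, the sequence $0\to W_{j-1}\to W_j\to W_j/W_{j-1}\to0$ shows $W_j\in[C]_{j-1}\circ[C]\subseteq[C]_j$. $\square$

Here is the easy case of the question of this talk.

**Proposition 1.** Let $A$ be a discrete valuation ring and $\mathcal X\subseteq\operatorname{mod}A$ a resolving subcategory of finite radius. Then $\mathcal X$ contains only MCM modules, that is, only free modules.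

*Proof.* Let $\mathcal X\subseteq[C]_r$, and let $x^{n}$ kill the torsion of $C$. We claim that $x^{nj}$ kills the torsion of each $W\in[C]_j$. For $j=1$, $W$ is a summand of a direct sum of copies of $A$, $C$ and free syzygies. For the step, if $0\to X\to Z\to Y\to0$ is exact with $X\in[C]_{j-1}$ and $Y\in[C]$, a torsion element of $Z$ has torsion image in $Y$; multiplying by $x^{n}$ moves it into the torsion of $X$, and then $x^{n(j-1)}$ kills it. Direct sums and summands preserve the bound, and syzygies are free. So all torsion in $\mathcal X$ is killed by $x^{nr}$.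

Suppose $\mathcal X$ contains a module that is not free. Taking a summand, $A/x^a\in\mathcal X$ for some $a\ge1$. The sequences
$$0\to A/x^a\xrightarrow{\ x^{ma}\ }A/x^{(m+1)a}\to A/x^{ma}\to0$$
give $A/x^{ma}\in\mathcal X$ for all $m$, by closure under extensions. For $ma>nr$ this contradicts the bound. $\square$

The proof has two halves: finite radius bounds the torsion exponent, and closure under extensions stretches it. What changes over a general Cohen–Macaulay local ring? The problem comes from Hailong Dao and Ryo Takahashi, "The radius of a subcategory of modules", arXiv:1111.2902 (2011).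

**Conjecture.** Let $R$ be a Cohen–Macaulay local ring and $\mathcal X$ a resolving subcategory of $\operatorname{mod}R$. If the radius of $\mathcal X$ is finite, then $\mathcal X$ contains only maximal Cohen–Macaulay modules.

This is a known result when $R$ is a local complete intersection. In dimension $0$ the conjecture is trivially true, since every module is MCM. We shall see that it is false in general; nothing is claimed in dimension $\ge3$.

**Theorem 1.** Let $k$ be a field of characteristic $0$. There is a complete reduced one-dimensional Cohen–Macaulay local ring $R$ with residue field $k$ such that ${}^\perp R$ is a resolving subcategory of finite radius and contains a module $Z$ with $\operatorname{depth}Z=0<1=\dim R$.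

**Theorem 2.** Let $(R,\mathfrak m)$ be a reduced one-dimensional Cohen–Macaulay local ring whose normalization $S$ is a finite $R$-module.

(a) A subcategory $\mathcal X\subseteq\operatorname{mod}R$ has finite radius if and only if there is $n$ with $\mathfrak m^n\Gamma_{\mathfrak m}(W)=0$ for all $W\in\mathcal X$.

(b) If $R$ has a canonical module (e.g. $R$ complete), then for every $N\in\operatorname{mod}R$ with $\operatorname{Supp}N=\operatorname{Spec}R$ the resolving subcategory ${}^\perp N$ has finite radius.

**Theorem 3.** For the ring $R$ constructed below for Theorem 1 and $\tilde R=R[[t]]$, the subcategory $\{W:\operatorname{Ext}^{>0}_{\tilde R}(W,\tilde R)=0,\ t\text{ is }W\text{-regular}\}$ is resolving, of finite radius, and contains a module that is not MCM. So the conjecture also fails in dimension $2$.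

Here "$t$ is $W$-regular" means that multiplication by $t$ on $W$ is injective.

## 2. In dimension one, finite radius is bounded torsion

The first half of the proof of Proposition 1 survives in dimension one, and it even becomes an equivalence.

Let $R$ and $S$ be as in Theorem 2, and let $Q$ be the total quotient ring of $R$. As $R$ is reduced, $Q$ is the product of the fields $R_{\mathfrak p}$ over the minimal primes $\mathfrak p$. For a nonzerodivisor $y\in\mathfrak m$, $R/yR$ has finite length, so $yR$ contains a power of $\mathfrak m$; conversely each power of $\mathfrak m$ contains a nonzerodivisor, because $\operatorname{depth}R=1$. Hence $\Gamma_{\mathfrak m}(W)=\ker(W\to W\otimes_RQ)$: it is the torsion of $W$. It vanishes for submodules of free modules, in particular for $R$ and for all syzygies $\Omega^iC$ with $i\ge1$.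

**Step 1: finite radius bounds the torsion.** Suppose $\mathcal X\subseteq[C]_r$ and $\mathfrak m^{n_0}\Gamma_{\mathfrak m}(C)=0$. We show $\mathfrak m^{n_0j}\Gamma_{\mathfrak m}(W)=0$ for $W\in[C]_j$ by induction on $j$. For $j=1$, $W$ is a summand of a direct sum of copies of $R$, $C$ and torsion-free syzygies. For the step let $0\to X\to Z\to Y\to0$ be exact with $X\in[C]_{j-1}$, $Y\in[C]$. Since $0\to\Gamma_{\mathfrak m}(X)\to\Gamma_{\mathfrak m}(Z)\to\Gamma_{\mathfrak m}(Y)$ is exact, $\mathfrak m^{n_0}\Gamma_{\mathfrak m}(Z)\subseteq\Gamma_{\mathfrak m}(X)$, so $\mathfrak m^{n_0(j-1)+n_0}$ kills $\Gamma_{\mathfrak m}(Z)$. The category $[C]_j$ is obtained from such $Z$ and $R$ by sums, summands and syzygies; the first two keep the bound and syzygies are torsion-free.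

**Step 2: bounded torsion gives finite radius.** We split $W$ into torsion, a module over the normalization, and a remainder of bounded exponent. Choose a nonzerodivisor $x\in\mathfrak m$ with $xS\subseteq R$ (possible because $S\subseteq Q$ is finite over $R$), and $\ell$ with $\mathfrak m^\ell\subseteq xR$. Let $W\in\mathcal X$, $T=\Gamma_{\mathfrak m}(W)$ and $W'=W/T$. Then $W'$ is torsion-free, so it sits inside $W'\otimes_RQ$, a $Q$-module, in which $SW'$ makes sense. Put $P=xSW'$. As $xS\subseteq R$, we have $xW'\subseteq P\subseteq W'$.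

The ring $S$ is a finite product of semilocal Dedekind domains, the normalizations of the rings $R/\mathfrak p$. So the finitely generated torsion-free $S$-module $P$ is projective and lies in $\operatorname{add}S$. The module $W'/P$ is killed by $x$, hence by $\mathfrak m^\ell$, and $\mathfrak m^nT=0$. The powers of $\mathfrak m$ filter $T$ with $n$ layers and $W'/P$ with $\ell$ layers, all finite-dimensional vector spaces over $R/\mathfrak m$. Running through $T$, then $P$, then $W'/P$, Lemma 1 gives $W\in[R/\mathfrak m\oplus S]_{n+1+\ell}$ for all $W\in\mathcal X$. This proves Theorem 2(a). $\square$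

As an example, let $R=k[[u,v]]/(uv)$, so $S=k[[u]]\times k[[v]]$. With $x=u+v$ we have $xS\subseteq R$ and $\mathfrak m^2\subseteq xR$, because $u^2=ux$, $v^2=vx$, $uv=0$. Taking $n=0$ and $\ell=2$, all MCM modules lie in $[k\oplus S]_3$. On the other hand $\operatorname{mod}R$ has infinite radius, since the torsion of the modules $R/x^mR$ is not bounded.

## 3. Where stretching stops: the categories ${}^\perp N$

A sensible attempt to prove the conjecture in dimension one is now to imitate the second half of Proposition 1: take $M\in\mathcal X$ with $T=\Gamma_{\mathfrak m}(M)\ne0$ and build extensions with larger and larger torsion exponent. Extending $M$ by its syzygy, $0\to\Omega M\to E\to M\to0$, achieves nothing, because $\Gamma_{\mathfrak m}(E)$ embeds in $\Gamma_{\mathfrak m}(M)$. So one needs iterated extensions of $M$ by $M$, and one has to choose a class in $\operatorname{Ext}^1$ that makes the torsion exponent grow. Over a discrete valuation ring such a class is visible. In general this choice is the point where the argument stops, and Theorem 2(b)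 shows that it can be impossible: inside ${}^\perp N$ every extension stays in ${}^\perp N$, and all torsion there is killed by one fixed element.

*Proof of Theorem 2(b).* Let $\omega$ be a canonical module.

**Step 1: $\omega$ is a summand of $N$ up to a nonzerodivisor.** For a minimal prime $\mathfrak p$, $\omega_{\mathfrak p}$ is a canonical module of the field $R_{\mathfrak p}$, so $\omega\otimes Q\cong Q$. Since $\operatorname{Supp}N=\operatorname{Spec}R$, each $N_{\mathfrak p}$ is a nonzero vector space, so $Q$ is a direct summand of $N\otimes Q$. This gives maps $\omega\otimes Q\to N\otimes Q\to\omega\otimes Q$ with composite the identity. As $\operatorname{Hom}_R(\omega,N)\otimes Q=\operatorname{Hom}_Q(\omega\otimes Q,N\otimes Q)$, and likewise in the other direction, we may clear denominators and obtain $R$-maps $\omega\to N\to\omega$ whose composite becomes multiplication by a nonzerodivisor $y$ after tensoring with $Q$. Since $\omega$ is torsion-free, the composite is multiplication by $y$.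

**Step 2: $y$ kills the torsion.** Let $W\in{}^\perp N$. Multiplication by $y$ on $\operatorname{Ext}^1_R(W,\omega)$ factors through $\operatorname{Ext}^1_R(W,N)=0$, so $y\operatorname{Ext}^1_R(W,\omega)=0$. Local duality gives
$$\Gamma_{\mathfrak m}(W)\cong\operatorname{Hom}_R\bigl(\operatorname{Ext}^1_R(W,\omega),E_R(R/\mathfrak m)\bigr),$$
so $y\,\Gamma_{\mathfrak m}(W)=0$. If $y$ is a unit, all these torsion modules vanish. Otherwise $yR$ contains some $\mathfrak m^n$. In both cases Theorem 2(a) applies. $\square$

To refute the conjecture in dimension one it is therefore enough to find $R$ such that ${}^\perp R$ contains a module with torsion. The radius then takes care of itself.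

## 4. Torsion in ${}^\perp R$ and non-reflexive modules

Two natural families of rings do not help. If $R$ is Gorenstein of dimension one, then $\omega=R$ and local duality gives $\Gamma_{\mathfrak m}(W)=0$ for every $W\in{}^\perp R$. The second family is the simplest kind of non-Gorenstein ring built from power series.

**Proposition 2.** Let $B=k^d$ with $d\ge3$ and $R_0=k\oplus sB[[s]]\subseteq B[[s]]$. Then ${}^\perp R_0$ consists of the free modules.

*Proof.* The maximal ideal is $\mathfrak m=sB[[s]]$, and $\mathfrak m^2=x\mathfrak m$ for the nonzerodivisor $x=s$. So $\bar R=R_0/xR_0$ has $\bar{\mathfrak m}^2=0$, and $\bar{\mathfrak m}=sB[[s]]/(ks\oplus s^2B[[s]])$ has dimension $d-1\ge2$; hence $\dim_k\operatorname{Hom}(k,\bar R)=d-1$.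

First let $G\in{}^\perp R_0$ be torsion-free, with minimal free resolution $F$. Then $F/xF$ resolves $\bar G=G/xG$ over $\bar R$, and the exact sequence of complexes $0\to\operatorname{Hom}(F,R_0)\xrightarrow{x}\operatorname{Hom}(F,R_0)\to\operatorname{Hom}(F,\bar R)\to0$ gives $\operatorname{Ext}^i_{\bar R}(\bar G,\bar R)=0$ for $i>0$. The first syzygy of $\bar G$ lies in $\bar{\mathfrak m}$ times a free module, so it is $k^b$ for some $b$, and $\operatorname{Ext}^1_{\bar R}(k^b,\bar R)\cong\operatorname{Ext}^2_{\bar R}(\bar G,\bar R)=0$. If $b>0$, then $\operatorname{Ext}^1_{\bar R}(k,\bar R)=0$, so by induction on length $\operatorname{Ext}^1_{\bar R}(-,\bar R)=0$ and $\operatorname{Hom}(-,\bar R)$ is exact. Counting lengths, $\operatorname{length}\operatorname{Hom}(M,\bar R)=(d-1)\operatorname{length}M$ for all $M$; for $M=\bar R$ this forces $d-1=1$, a contradiction. So $b=0$ and $\bar G$ is free. If $V$ is the kernel of a minimal surjection $R_0^n\to G$, then $V/xV=0$ because $x$ is $G$-regular, so $V=0$ and $G$ is free.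

Now let $Z\in{}^\perp R_0$. Its first syzygy is torsion-free and in ${}^\perp R_0$, hence free: there is a minimal presentation $0\to R_0^m\to R_0^n\to Z\to0$. Then $\operatorname{Ext}^1(Z,R_0)$ is the cokernel of a map $R_0^n\to R_0^m$ with entries in $\mathfrak m$. It vanishes only if $m=0$, that is, if $Z$ is free. $\square$

So we keep power series but enlarge the socle structure: we shall allow only a subspace $U\subset B$ in degree $1$. The torsion module will come from the following mechanism. We write $G^*=\operatorname{Hom}_R(G,R)$.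

**Lemma 2.** Let $R$ be one-dimensional Cohen–Macaulay local, $x\in\mathfrak m$ a nonzerodivisor, and $G$ a module on which $x$ is regular, with $\operatorname{Ext}^i_R(G,R)=0$ for all $i>0$. Let $f^1,\dots,f^n$ generate $G^*$ and suppose that $\varphi=(f^1,\dots,f^n):G[x^{-1}]\to R[x^{-1}]^n$ is injective. If there is $\xi\in G[x^{-1}]\setminus G$ with $x\xi\in G$ and $f(\xi)\in R$ for all $f\in G^*$, then $Z=R^n/\varphi(G)$ lies in ${}^\perp R$ and has depth $0$.

*Proof.* The sequence $0\to G\xrightarrow{\varphi}R^n\to Z\to0$ is exact. The map $\operatorname{Hom}(R^n,R)\to G^*$ sends the coordinate functions to $f^1,\dots,f^n$, so it is onto and $\operatorname{Ext}^1_R(Z,R)=0$. Also $\operatorname{Ext}^{i+1}_R(Z,R)\cong\operatorname{Ext}^i_R(G,R)=0$ for $i\ge1$. Finally $\varphi(\xi)\in R^n$ is not in $\varphi(G)$ by injectivity, while $x\varphi(\xi)=\varphi(x\xi)\in\varphi(G)$. So $Z$ has a nonzero element killed by $x$. As $xR$ contains a power of $\mathfrak m$, $\Gamma_{\mathfrak m}(Z)\ne0$. $\square$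

The element $\xi$ is a value in $G^{**}$ not coming from $G$: we want a module $G$ all of whose higher $\operatorname{Ext}$ into $R$ vanishes but which is not reflexive. The difficulty is the infinitely many vanishing conditions. The plan is to make the ring so homogeneous in $s$ that taking a syzygy becomes an operation on $2$-dimensional subspaces of $k^6$, governed by one parameter $p\in k$ that moves by a reflection $p\mapsto-a-p$. With a single reflection the orbit has at most two points, so a $p$ that comes from a bad value also goes to it. With two alternating reflections, $p\mapsto-1-p$ and $p\mapsto-p$, the orbit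
$$1\;\mapsto\;-2\;\mapsto\;2\;\mapsto\;-3\;\mapsto\;3\;\mapsto\;-4\;\mapsto\cdots$$
starts at the value $1$, which will be bad, and in characteristic $0$ never meets the bad values $0$ and $1$ again. We put $G$ at $-2$: everything to its right is good and gives vanishing $\operatorname{Ext}$, while its dual looks one step to the left, at the bad value, and gives $\xi$.

## 5. Colon spaces in $k^6$ and two reflections

From now on $\operatorname{char}k=0$. Let $(y_1,\dots,y_6)=(1,-1,2,-2,3,-3)$, $g(y)=\prod(y-y_i)=(y^2-1)(y^2-4)(y^2-9)$ and $E=k^6$. Polynomials map to $E$ by evaluation at the $y_i$; this identifies polynomials of degree $\le5$ with $E$. Products in $E$ are componentwise. Put $\varepsilon=(1/g'(y_i))_i\in E^\times$ and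
$$c_1=y^2+y+1\quad(a_1=1),\qquad c_2=y^2+1\quad(a_2=0),$$
so $c_\alpha=y^2+a_\alpha y+1$. The values $c_1(y_i)\in\{1,3,7,13\}$ and $c_2(y_i)\in\{2,5,10\}$ are nonzero, so $c_\alpha\in E^\times$. The discriminants are $-3$ and $-4$, and a common root would be a root of $c_1-c_2=y$, which is impossible. So in $\bar k$ the polynomials $c_1,c_2$ have four distinct roots, none of them a $y_i$.

For $\alpha\in\{1,2\}$ write $\alpha'=3-\alpha$. For $f\in E$ let
$$\sigma(f)=\sum_if_i,\qquad\rho_\alpha(f)=\sum_if_i/c_\alpha(y_i),\qquad U_\alpha=\{f\in E:\sigma(f)=\rho_\alpha(f)=0\}.$$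
For subspaces $V,W\subseteq E$ let $(V:W)=\{\lambda\in E:\lambda W\subseteq V\}$. For instance $(V:\langle1\rangle)=V$, and $(V:\theta W)=\theta^{-1}(V:W)$ for $\theta\in E^\times$. For $p\in k$ let $W^{(p)}=\langle1,y^2+py\rangle\subseteq E$, of dimension $2$.

We recall Lagrange's identity: if $H$ is a separable monic polynomial of degree $e$ and $\deg f\le e-1$, then $\sum_{H(r)=0}f(r)/H'(r)$ is the coefficient of $y^{e-1}$ in $f$. (Compare leading coefficients in $f=\sum_rf(r)\frac{H(y)/(y-r)}{H'(r)}$.)

Let $T(f)=\sum_if(y_i)/g'(y_i)$. Then $T(y^j)=0$ for $j\le4$ and $T(y^5)=1$. Moreover $T(y^6)=T(y^6-g)=0$, because $y^6-g$ is even of degree $\le4$. So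
$$T(f)=\text{coefficient of }y^5\text{ in }f\qquad\text{whenever }\deg f\le6.\tag{1}$$

**Lemma 3.** If $p\ne a_\alpha$, then $(U_\alpha:W^{(p)})=\varepsilon c_\alpha W^{(-a_\alpha-p)}$, which has dimension $2$. Moreover $\dim(U_1:W^{(1)})\ge3$.

*Proof.* Each $\lambda\in E$ is $\varepsilon c_\alpha q$ for a unique $q=\sum_{j\le5}q_jy^j$. Put $h=y^2+py$. Since $\sigma(\varepsilon f)=T(f)$ and $\rho_\alpha(\varepsilon c_\alpha f)=T(f)$, the condition $\lambda,\lambda h\in U_\alpha$ reads
$$T(q)=T(qc_\alpha)=T(qh)=T(qhc_\alpha)=0.$$
By (1), $T(q)=0$ means $q_5=0$. Then $qh$ and $qc_\alpha$ have degree $\le6$, and $T(qh)=q_3+pq_4$, $T(qc_\alpha)=q_3+a_\alpha q_4$. If $p\ne a_\alpha$, their vanishing means $q_3=q_4=0$. Then $\deg(qhc_\alpha)\le6$, and since $hc_\alpha=y^4+(p+a_\alpha)y^3+\cdots$, $T(qhc_\alpha)=q_1+(p+a_\alpha)q_2$. So the solutions are $q=q_0+q_2(y^2-(a_\alpha+p)y)$, that is, $q\in W^{(-a_\alpha-p)}$.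

If $\alpha=1$ and $p=1$, then $h=c_1-1$ and $\langle1,h,c_1,hc_1\rangle=\langle1,c_1,c_1^2\rangle$: there are at most three linear conditions on $q\in k^6$. $\square$

**Lemma 4.** If $p,p'\ne a_{\alpha'}$, the pairing $W^{(p')}\times W^{(p)}\to k$, $(w',w)\mapsto\rho_{\alpha'}(\varepsilon c_\alpha w'w)$, is nondegenerate.

*Proof.* Let $H=c_{\alpha'}g$, separable and monic of degree $8$, and $f=c_\alpha w'w$, of degree $\le6$. By Lagrange's identity $\sum_{H(r)=0}f(r)/H'(r)=0$. At $r=y_i$ the summand is $f(y_i)/(c_{\alpha'}(y_i)g'(y_i))$, and these add up to $\rho_{\alpha'}(\varepsilon f)$. So the pairing equals $\sum_\eta d_\eta w'(\eta)w(\eta)$ over the two roots $\eta_1,\eta_2\in\bar k$ of $c_{\alpha'}$, with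
$$d_\eta=-\frac{c_\alpha(\eta)}{c_{\alpha'}'(\eta)g(\eta)}\ne0.$$
The matrix of values of $1,y^2+py$ at $\eta_1,\eta_2$ has determinant $(\eta_2-\eta_1)(\eta_1+\eta_2+p)=(\eta_2-\eta_1)(p-a_{\alpha'})\ne0$, and likewise for $p'$. So the Gram matrix is a product of three invertible matrices. $\square$

## 6. The ring $k\oplus Us\oplus s^2B[[s]]$ and the modules $G_\alpha(W)$

Let $B=E\times k\times k\cong k^8$, with elements $(f,b_1,b_2)$, and let $e_{P_1},e_{P_2}$ be the idempotents of the last two factors. Put
$$U=\{(f,\rho_1(f),\rho_2(f)):f\in E,\ \sigma(f)=0\}\subset B,\qquad\dim U=5,$$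
$$R=k\oplus Us\oplus s^2B[[s]]\subset S:=B[[s]],\qquad x=s^2,\quad A=k[[x]].$$

**Step 1: $R$ is as Theorem 1 demands.** $R$ is a subring, because products of two elements of $Us$ lie in $s^2B$. Let $\mathfrak m=Us\oplus s^2B[[s]]$. An element with nonzero constant term is a scalar times $1-\nu$ with $\nu\in\mathfrak m$, and $\sum\nu^j$ converges to an element of $R$, since $\nu^j\in s^jB[[s]]$ and $s^2B[[s]]\subseteq R$. So $R$ is local with residue field $k$. As an $A$-module $R\subseteq S$ is finitely generated and torsion-free, hence free. So $R$ is Noetherian, complete, one-dimensional and Cohen–Macaulay. It is reduced as a subring of $k[[s]]^8$. Moreover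
$$xS\subseteq R,\qquad R[x^{-1}]=B((s)),$$
so $S$ is the normalization of $R$, and it is finite over $R$.

**Step 2: $U$ contains no nonzero ideal of $B$.** A nonzero ideal of $B$ contains a primitive idempotent. Those of $E$ have $\sigma=1$, so they are not in $U$. And $e_{P_\alpha}\notin U$, since $f=0$ forces $\rho_\alpha(f)=0$.

**Definition ($G_\alpha(W)$).** Let $W\subset E$ be a $2$-dimensional subspace that is *admissible*: for each $i$ some $w\in W$ has $w(y_i)\ne0$. Let $L_\alpha(W)=E\oplus W$ with $B$-action $(f,b_1,b_2)(h,w)=(fh,b_\alpha w)$, let $\hat w=(w,w)$ and $\hat W=\{\hat w:w\in W\}$, and put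
$$G_\alpha(W)=\hat W\oplus s\,L_\alpha(W)[[s]]\subset L_\alpha(W)[[s]].$$

This is an $R$-submodule, finitely generated and torsion-free over $A$, and $G_\alpha(W)[x^{-1}]=L_\alpha(W)((s))$. The idempotent of the $i$-th factor of $E$ sends $\hat W$ onto the $i$-th coordinate line of $E$ by admissibility, and $e_{P_\alpha}\hat w=(0,w)$. Hence
$$B\hat W=L_\alpha(W).\tag{2}$$
All $W$ below are of the form $\theta W^{(p)}$ with $\theta\in E^\times$. They contain the unit $\theta$, so they are admissible.

## 7. Taking a syzygy reflects the parameter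

**Proposition 3.** Let $W=\theta W^{(p)}$ with $\theta\in E^\times$, let $p'=-a_\alpha-p$, and suppose $p,p'\notin\{0,1\}=\{a_1,a_2\}$. Put $W'=(U_\alpha:W)=\theta^{-1}\varepsilon c_\alpha W^{(p')}$. Then there is an exact sequence $0\to G_{\alpha'}(W')\to R^2\to G_\alpha(W)\to0$, and $\operatorname{Ext}^1_R(G_\alpha(W),R)=0$.

The formula for $W'$ is Lemma 3. Let $w_1,w_2$ be a basis of $W$.

**Step 1: the degree-one part of the covering map.** Let $\mu_\alpha:U\otimes_kW\to L_\alpha(W)$, $u\otimes w\mapsto u\hat w$. We compute its kernel. For $u_j=(f_j,\rho_1(f_j),\rho_2(f_j))\in U$,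
$$u_1\otimes w_1+u_2\otimes w_2\ \mapsto\ \bigl(f_1w_1+f_2w_2,\ \rho_\alpha(f_1)w_1+\rho_\alpha(f_2)w_2\bigr).$$
The second component vanishes iff $\rho_\alpha(f_1)=\rho_\alpha(f_2)=0$, that is, iff $f_1,f_2\in U_\alpha$. The first vanishes iff $(f_1,f_2)=\lambda(w_2,-w_1)$ for a unique $\lambda\in E$, because by admissibility $(w_1(y_i),w_2(y_i))\ne0$ for each $i$. Together: iff $\lambda\in(U_\alpha:W)$. We write $\kappa(\lambda)$ for the resulting kernel element. Since $\dim(U\otimes W)=10$ and $\dim L_\alpha(W)=8$,
$$\ker\mu_\alpha\cong(U_\alpha:W),\qquad\mu_\alpha\text{ is onto}\iff\dim(U_\alpha:W)=2.\tag{3}$$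
By Lemma 3 and $p\ne a_\alpha$, $\mu_\alpha$ is onto. The same computation with $\alpha'$ and $p\ne a_{\alpha'}$ shows that $\mu_{\alpha'}:U\otimes W\to L_{\alpha'}(W)$ is onto.

**Step 2: the kernel of $R\otimes W\to G_\alpha(W)$.** Let $\pi:R\otimes_kW\to G_\alpha(W)$, $r\otimes w\mapsto r\hat w$. It is computed coefficientwise in $s$: it is the bijection $W\to\hat W$ in degree $0$, $\mu_\alpha$ in degree $1$, and $B\otimes W\to L_\alpha(W)$, $b\otimes w\mapsto b\hat w$, in degrees $\ge2$. All are onto, by Step 1 and (2). So $\pi$ is onto with kernel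
$$V=sK\oplus s^2L'[[s]],\qquad K=\ker\mu_\alpha,\quad L'=\ker(B\otimes W\to L_\alpha(W)).$$

**Step 3: identifying $L'$ and $K$.** An element $b_1\otimes w_1+b_2\otimes w_2$ of $B\otimes W$ lies in $L'$ iff its $E$-components have the form $\lambda(w_2,-w_1)$ and its $P_\alpha$-components vanish; the $P_{\alpha'}$-components are free. So
$$j:E\oplus W\to L',\qquad j(\lambda,w)=\lambda w_2\otimes w_1-\lambda w_1\otimes w_2+e_{P_{\alpha'}}\otimes w$$
is a $B$-linear isomorphism, where $B$ acts on the summand $W$ through $b_{\alpha'}$. For $\lambda\in W'$ the element $\kappa(\lambda)$ has $E$-components $\lambda w_2,-\lambda w_1$, zero $P_\alpha$-components, and $P_{\alpha'}$-components the values of $\rho_{\alpha'}$. So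
$$\kappa(\lambda)=j(\lambda,\tau(\lambda)),\qquad\tau(\lambda)=\rho_{\alpha'}(\lambda w_2)w_1-\rho_{\alpha'}(\lambda w_1)w_2.$$

**Step 4: $V\cong G_{\alpha'}(W')$.** Write $\lambda=\theta^{-1}\varepsilon c_\alpha v'\in W'$ and $w=\theta v\in W$, with $v'\in W^{(p')}$ and $v\in W^{(p)}$. Then $\rho_{\alpha'}(\lambda w)=\rho_{\alpha'}(\varepsilon c_\alpha v'v)$, a nondegenerate pairing of $W'$ and $W$ by Lemma 4, as $p,p'\ne a_{\alpha'}$. If $\tau(\lambda)=0$, then $\lambda$ pairs to zero with $w_1$ and $w_2$, so $\lambda=0$. Hence $\tau:W'\to W$ is bijective, and $j\circ(\mathrm{id}\oplus\tau):L_{\alpha'}(W')=E\oplus W'\to L'$ is a $B$-isomorphism taking $\hat\lambda=(\lambda,\lambda)$ to $\kappa(\lambda)$. It carries $\hat W'$ onto $K$. Therefore $V=s(K\oplus sL'[[s]])\cong G_{\alpha'}(W')$, which is the exact sequence of the proposition; and $BK=L'$ by (2) for $W'$.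

**Step 5: homomorphisms $V\to R$.** To prove $\operatorname{Ext}^1_R(G_\alpha(W),R)=0$ we must show that the restriction map $\operatorname{Hom}_R(R\otimes W,R)=R\otimes W^*\to\operatorname{Hom}_R(V,R)$ is onto, where $W^*=\operatorname{Hom}_k(W,k)$. We first describe the target. An $R$-homomorphism $f:V\to R$ is the same as a $B((s))$-linear map $L'((s))\to B((s))$ with $f(V)\subseteq R$; write $f=\sum_{n\ge n_0}f_ns^n$ with $f_n\in\operatorname{Hom}_B(L',B)$.

From $f(sK)\subseteq R$ we get $f_n(K)=0$ for $n<-1$, and then $f_n=0$, since $BK=L'$. From $f(s^2L')\subseteq R$, the coefficient of $s$ gives $f_{-1}(L')\subseteq U$. But $f_{-1}(L')$ is an ideal of $B$, so it is $0$ by Step 2 of Section 6. Finally, the coefficient of $s$ in $f(sK)\subseteq R$ gives $f_0(K)\subseteq U$. Conversely, these conditions give $f(sK)\subseteq Us\oplus s^2B[[s]]$ and $f(s^2L'[[s]])\subseteq s^2B[[s]]$. So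
$$\operatorname{Hom}_R(V,R)=K^\sharp\oplus s\operatorname{Hom}_B(L',B)[[s]],\qquad K^\sharp=\{f_0\in\operatorname{Hom}_B(L',B):f_0(K)\subseteq U\}.$$
The source is $R\otimes W^*=W^*\oplus s(U\otimes W^*)\oplus s^2(B\otimes W^*)[[s]]$, and restriction is computed degree by degree, so it suffices to prove surjectivity in each degree.

**Step 6: degrees $\ge2$.** Here the map is $B\otimes W^*=\operatorname{Hom}_B(B\otimes W,B)\to\operatorname{Hom}_B(L',B)$. As $B$ is semisimple, $L'$ is a direct summand of $B\otimes W$, so the map is onto.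

**Step 7: coordinates on $\operatorname{Hom}_B(L',B)$.** Via $j$, an element of $\operatorname{Hom}_B(L',B)$ is a pair $(\mu,\eta)\in E\oplus W^*$: it sends $j(\lambda,w)$ to the element of $B$ with $E$-component $\mu\lambda$, $P_{\alpha'}$-component $\eta(w)$ and $P_\alpha$-component $0$. Applying $w^*\in W^*$ to $j(\lambda,w)$ gives $\lambda\bigl(w^*(w_1)w_2-w^*(w_2)w_1\bigr)+w^*(w)e_{P_{\alpha'}}$. So $w^*$ restricts to
$$(w^\flat,w^*),\qquad w^\flat=w^*(w_1)w_2-w^*(w_2)w_1\in W,$$
and $\flat:W^*\to W$ is bijective.

**Step 8: degree $1$.** The map is $U\otimes W^*\to E\oplus W^*$, $u\otimes w^*\mapsto u\,(w^\flat,w^*)$, where $u$ acts on $W^*$ through its $P_{\alpha'}$-component. Identifying $W^*$ with $W$ by $\flat$, this is $\mu_{\alpha'}:U\otimes W\to L_{\alpha'}(W)$, which is onto by Step 1.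

**Step 9: degree $0$.** The map is $W^*\to K^\sharp$. Since $K=\{j(\lambda,\tau(\lambda)):\lambda\in W'\}$, the pair $(\mu,\eta)$ lies in $K^\sharp$ iff for all $\lambda\in W'$
$$\sigma(\mu\lambda)=0,\qquad\rho_\alpha(\mu\lambda)=0,\qquad\rho_{\alpha'}(\mu\lambda)=\eta(\tau(\lambda)).$$
The first two conditions say $\mu\in(U_\alpha:W')$. As $W'$ is a unit times $W^{(p')}$ and $p'\ne a_\alpha$, this space has dimension $2$ by Lemma 3. It contains $W$, because $W'W\subseteq U_\alpha$. So $\mu\in W$. As $\tau$ is onto $W$, the third condition determines $\eta$ from $\mu$. Now the image of $W^*$ lies in $K^\sharp$, and its $\mu$-components $w^\flat$ fill $W$. So each $(\mu,\eta)\in K^\sharp$ agrees with the image of the $w^*$ with $w^\flat=\mu$. The map is onto, and Proposition 3 is proved. $\square$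

## 8. The orbit $-2,2,-3,3,\dots$ and the missing bidual element

**Proposition 4.** Let $W=W^{(-2)}$ and $G=G_2(W)$. Then $\operatorname{Ext}^i_R(G,R)=0$ for all $i>0$.

*Proof.* Put $\alpha_0=2$, $p_0=-2$ and iterate $p_{n+1}=-a_{\alpha_n}-p_n$, $\alpha_{n+1}=\alpha_n'$. Then $p_1=2$, $p_2=-1-2=-3$, $p_3=3$, and in general $p_{2j}=-2-j$, $p_{2j+1}=2+j$. As $\operatorname{char}k=0$, no $p_n$ is $0$ or $1$. So Proposition 3 applies at every stage and gives exact sequences $0\to G^{(n+1)}\to R^2\to G^{(n)}\to0$ with $G^{(0)}=G$ and $G^{(n)}=G_{\alpha_n}(\theta_nW^{(p_n)})$ for units $\theta_n$, and $\operatorname{Ext}^1_R(G^{(n)},R)=0$ for all $n$. Hence $\operatorname{Ext}^i_R(G,R)\cong\operatorname{Ext}^1_R(G^{(i-1)},R)=0$. $\square$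

**Proposition 5.** There is $Z\in{}^\perp R$ with $\operatorname{depth}Z=0$.

*Proof.* Keep $W=W^{(-2)}$, $G=G_2(W)$, and put $L=L_2(W)$. We verify the hypotheses of Lemma 2.

**Step 1: computing $G^*$.** Write $f\in G^*$ as $\sum f_ns^n$ with $f_n\in\operatorname{Hom}_B(L,B)$. From $f(\hat W)\subseteq R$ we get $f_n(\hat W)=0$, hence $f_n=0$ by (2), for $n<0$. From $f(sL)\subseteq R$ we get $f_0(L)\subseteq U$, an ideal, so $f_0=0$. And $f_1(\hat W)\subseteq U$. Conversely, any $f=\sum_{n\ge1}f_ns^n$ with $f_1(\hat W)\subseteq U$ is in $G^*$; in particular $G^*\supseteq s^2\operatorname{Hom}_B(L,B)[[s]]$. Write $f_1=(\mu,\eta)\in E\oplus W^*$, so that $f_1(h,w)$ has components $\mu h$ in $E$, $0$ at $P_1$ and $\eta(w)$ at $P_2$. Then $f_1(\hat W)\subseteq U$ means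
$$\mu\in V:=(U_1:W),\qquad\eta(w)=\rho_2(\mu w)\ \text{ for all }w\in W.\tag{4}$$

**Step 2: the dual sits at the bad value.** By Lemma 3 with $\alpha=1$ and $p=-2\ne a_1$, $V=\varepsilon c_1W^{(1)}$. Again by Lemma 3, $(U_1:V)=(\varepsilon c_1)^{-1}(U_1:W^{(1)})$ has dimension $\ge3$. It contains the $2$-dimensional space $W$, so we may choose $h\in(U_1:V)\setminus W$.

**Step 3: completing $h$ to $\xi=(h,w_0)$.** By Lemma 4 with $\alpha=1$, $\alpha'=2$ and parameters $1,-2\ne a_2=0$, the pairing $V\times W\to k$, $(\mu,w)\mapsto\rho_2(\mu w)$, is nondegenerate. So there is $w_0\in W$ with $\rho_2(\mu w_0)=\rho_2(\mu h)$ for all $\mu\in V$. Put $\xi=(h,w_0)\in L$. For $f\in G^*$ with $f_1=(\mu,\eta)$, the element $f_1(\xi)$ has $E$-component $\mu h\in U_1$, $P_1$-component $0=\rho_1(\mu h)$, and $P_2$-component $\eta(w_0)=\rho_2(\mu w_0)=\rho_2(\mu h)$ by (4). So $f_1(\xi)\in U$ and $f(\xi)=f_1(\xi)s+\cdots\in R$. Since $h\notin W$, $\xi\notin\hat W$ and so $\xi\notin G$; but $x\xi=s^2\xi\in G$.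

**Step 4: injectivity.** Let $f^1,\dots,f^n$ generate $G^*$ and $\varphi=(f^1,\dots,f^n):L((s))\to B((s))^n$. Let $0\ne v\in L((s))$. Since $\operatorname{Hom}_B(L,B)$ separates the points of $L$, some $\psi\in\operatorname{Hom}_B(L,B)$ has $\psi(v)\ne0$. As $s^2\psi\in G^*$ is a combination of the $f^i$, some $f^i(v)\ne0$. So $\varphi$ is injective.

By Proposition 4 and Lemma 2, $Z=R^n/\varphi(G)$ has the required properties. $\square$

One can write $\xi$ down. Take $h=y^4-y^3-13y$. Since $W^{(1)}=\langle1,c_1\rangle$, the condition $hV\subseteq U_1$ reads $T(h)=T(hc_1)=T(hc_1^2)=0$. The first is clear from (1). Next, $hc_1=y^6-14y^3-13y^2-13y$ has no $y^5$-term. Finally $hc_1^2=y^8+y^7+y^6-14y^5+\cdots$, with $T(y^8)=T(y^6)=0$ (modulo $g$ an even polynomial reduces to an even one of degree $\le4$) and $T(y^7)=14$ (as $y^7\equiv14y^5-49y^3+36y$), so $T(hc_1^2)=14-14=0$. And $h\notin W$, by its degree.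

For $w_0$, let $\deg f\le8$ and $f\equiv a+by$ modulo $c_2$. With $H=c_2g$, which is even and monic of degree $8$, $\sum_{H(r)=0}f(r)/H'(r)$ is the coefficient $f_7$ of $y^7$, since $y^8-H$ is even of degree $\le6$. The roots $\eta=\pm\sqrt{-1}$ have $g(\eta)=(-2)(-5)(-10)=-100$ and $H'(\eta)=-200\eta$, so they contribute $-b/100$, and $\rho_2(\varepsilon f)=f_7+b/100$. Modulo $c_2$ we have $c_1\equiv y$, $y^2+y\equiv y-1$ and $h\equiv1-12y$. For $f=c_1h\equiv12+y$ we get $\tfrac1{100}$. For $f=c_1(y^2+y)h\equiv-13+11y$, where $f_7=1$, we get $\tfrac{111}{100}$. For $w_0=56y^2-112y+57\equiv1-112y$, we find $c_1w_0\equiv112+y$, giving $\tfrac1{100}$, and $c_1(y^2+y)w_0\equiv-113+111y$, giving $\tfrac{111}{100}$. These values agree, and $w_0=57+56(y^2-2y)\in W^{(-2)}$. So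
$$\xi=(y^4-y^3-13y,\ 56y^2-112y+57).$$

*Proof of Theorem 1.* The ring $R$ of Section 6 is complete, reduced, one-dimensional and Cohen–Macaulay with residue field $k$, and its normalization is finite. Theorem 2(b) with $N=R$ shows that the resolving subcategory ${}^\perp R$ has finite radius. Proposition 5 provides $Z\in{}^\perp R$ of depth $0$. $\square$

So the conjecture is false already in dimension one.

## 9. Adding a variable: the counterexample over $R[[t]]$

Keep $R,A,x,S,Z$ from above. We need the idea of Section 3 in an explicit form that survives base change. Let $\omega=\operatorname{Hom}_A(R,A)$. Since $R[x^{-1}]=B((s))$ is a product of copies of $F=k((s))$, and $\operatorname{Hom}_{k((x))}(F,k((x)))$ is a one-dimensional $F$-vector space, $\omega[x^{-1}]\cong R[x^{-1}]$ as $R[x^{-1}]$-modules. Multiplying this isomorphism and its inverse by powers of $x$ gives $R$-maps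
$$\omega\to R\to\omega\quad\text{with composite }x^c\text{ for some }c\ge1.\tag{5}$$
Fix $\ell$ with $\mathfrak m^\ell\subseteq x^cR$.

Put $\tilde R=R[[t]]$, a local Cohen–Macaulay ring of dimension $2$, free over $A_2=k[[x,t]]$. Put $\tilde S=S[[t]]=k[[s,t]]^8$, so that $x\tilde S\subseteq\tilde R$ and $\tilde R[x^{-1}]=\tilde S[x^{-1}]$. Put $\Lambda=\tilde R/\mathfrak m\tilde R\cong k[[t]]$ and
$$\mathcal Y=\{W\in{}^\perp\tilde R:t\text{ is }W\text{-regular}\}.$$

*Proof of Theorem 3.*

**Step 1: $\mathcal Y$ is resolving and contains a module that is not MCM.** We know that ${}^\perp\tilde R$ is resolving, and $t$-regularity holds for $\tilde R$ and passes to extensions, summands and submodules, in particular to kernels of epimorphisms in $\mathcal Y$. Let $\tilde Z=\tilde R\otimes_RZ$. By flatness $\operatorname{Ext}^i_{\tilde R}(\tilde Z,\tilde R)\cong\operatorname{Ext}^i_R(Z,R)\otimes_R\tilde R=0$ for $i>0$, and $t$ is regular on $\tilde Z=Z[[t]]$. So $\tilde Z\in\mathcal Y$. As $\tilde Z/t\tilde Z=Z$ has depth $0$, $\operatorname{depth}\tilde Z=1<2=\dim\tilde R$.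

It remains to bound the radius. As in Section 2, we shall cut $W\in\mathcal Y$ into pieces killed by $x^c$ and one piece in $\operatorname{add}\tilde S$. The layers of the first kind are handled by the next lemma, where $\Lambda$ replaces the residue field.

**Lemma 5.** Let $Y\in\operatorname{mod}\tilde R$ satisfy $x^cY=0$, with $t$ regular on $Y$. Then $Y$ has a chain with $\ell$ layers that are finite direct sums of copies of $\Lambda$.

*Proof.* Let $Y_j=\{v\in Y:t^Nv\in\mathfrak m^jY\text{ for some }N\}$, a decreasing chain of submodules. Then $Y_0=Y$. If $v\in Y_\ell$, then $t^Nv\in\mathfrak m^\ell Y\subseteq x^cY=0$, so $v=0$; thus $Y_\ell=0$. Clearly $\mathfrak mY_j\subseteq Y_{j+1}$, so $Y_j/Y_{j+1}$ is a finitely generated module over $\tilde R/\mathfrak m\tilde R=k[[t]]$. It is $t$-torsion-free: if $tv\in Y_{j+1}$, then $t^{N+1}v\in\mathfrak m^{j+1}Y$ for some $N$, so $v\in Y_{j+1}$. Hence it is free over $\Lambda$. $\square$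

From here on let $W\in\mathcal Y$.

**Step 2: a map $\beta:W\to A_2^n$ that splits $W$ up to $x^c$.** Base change of (5) gives $\tilde R$-maps $\tilde\omega\to\tilde R\to\tilde\omega$ with composite $x^c$, where $\tilde\omega=\operatorname{Hom}_{A_2}(\tilde R,A_2)$. So $x^c$ kills $\operatorname{Ext}^1_{\tilde R}(W,\tilde\omega)$, because multiplication by it factors through $\operatorname{Ext}^1_{\tilde R}(W,\tilde R)=0$. As $\tilde R$ is $A_2$-free, a free resolution of $W$ over $\tilde R$ is one over $A_2$, and $\operatorname{Hom}_{\tilde R}(-,\tilde\omega)=\operatorname{Hom}_{A_2}(-,A_2)$. So $\operatorname{Ext}^1_{\tilde R}(W,\tilde\omega)\cong\operatorname{Ext}^1_{A_2}(W,A_2)$, and $x^c\operatorname{Ext}^1_{A_2}(W,A_2)=0$.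

Since $t$ is $W$-regular, the Auslander–Buchsbaum formula gives $\operatorname{pd}_{A_2}W\le1$; take $0\to A_2^m\to A_2^n\xrightarrow{\pi}W\to0$. In the exact sequence
$$\operatorname{Hom}_{A_2}(W,A_2^n)\to\operatorname{Hom}_{A_2}(W,W)\to\operatorname{Ext}^1_{A_2}(W,A_2^m)$$
the element $x^c\,\mathrm{id}_W$ goes to $0$. So there is $\beta:W\to A_2^n$ with $\pi\beta=x^c$.

**Step 3: the $x$-torsion of $W$.** Let $T$ be the $x$-power torsion of $W$ and $W'=W/T$. As $A_2^n$ is torsion-free, $\beta(T)=0$, so $x^cT=\pi\beta(T)=0$. If $\beta(v)=0$, then $x^cv=0$, so $v\in T$. Hence $\ker\beta=T$, and $\beta$ induces an injection $\bar\beta:W'\hookrightarrow A_2^n$. With $\bar\pi:A_2^n\to W\to W'$ we have $\bar\pi\bar\beta=x^c$ on $W'$.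

**Step 4: $W'$ is close to a free $A_2$-module.** Let $W''=W'^{**}$ be the double $A_2$-dual. By functoriality it is an $\tilde R$-module. The natural map $W'\to W''$ is $\tilde R$-linear, and it is injective because $W'$ is torsion-free over $A_2$. Reflexive modules over a two-dimensional regular local ring are free, so $W''$ is $A_2$-free. Applying $(-)^{**}$ to $\bar\pi\bar\beta=x^c$, we see that $x^c$ on $W''$ factors through $\bar\pi^{**}$. By naturality $\bar\pi^{**}$ is the composite $A_2^n\xrightarrow{\bar\pi}W'\subseteq W''$. So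
$$H:=x^cW''\subseteq W'\subseteq W'',$$
where $H\cong W''$ is an $\tilde R$-module that is free over $A_2$.

**Step 5: the $\tilde S$-part of $H$.** Taking $x\tilde SH$, as in Section 2, would not control depth. We take instead the largest $\tilde S$-module inside $H$:
$$P=\{h\in H:\tilde Sh\subseteq H\},$$
computed in $H[x^{-1}]$, which is a module over $\tilde R[x^{-1}]=\tilde S[x^{-1}]$. It is an $\tilde S$-submodule, and $xH\subseteq P\subseteq H$ because $x\tilde S\subseteq\tilde R$.

We claim that $t$ is regular on $H/P$. Let $h\in H$ with $th\in P$, and let $a\in\tilde S$. Then $xah\in H$, as $xa\in\tilde R$, and $t(xah)=x\cdot a(th)\in xH$, as $th\in P$. Since $H$ is $A_2$-free, $t$ is regular on $H/xH$, so $xah\in xH$ and $ah\in H$. This holds for all $a\in\tilde S$, so $h\in P$.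

Thus $H/P$ is zero or has depth $\ge1$ over $A_2$. From $0\to P\to H\to H/P\to0$ and $\operatorname{depth}_{A_2}H\ge2$ we get $\operatorname{depth}_{A_2}P\ge2$. So each of the eight components of $P$ is zero or an MCM module over the regular ring $k[[s,t]]$, which is finite over $A_2$; hence it is free. Therefore $P\in\operatorname{add}\tilde S$.

**Step 6: counting layers.** The modules $T$, $H/P$ and $W'/H$ are all killed by $x^c$: for $T$ this is Step 3; $H/P$ is killed by $x$ and $c\ge1$; and $W'/H\subseteq W''/x^cW''$. On all three $t$ is regular: $T\subseteq W$; $H/P$ by Step 5; and $t$ is regular on $W''/x^cW''$ because $W''$ is $A_2$-free. By Lemma 5 each has a chain with $\ell$ layers in $\operatorname{add}\Lambda$. Going through $T$ and then $P\subseteq H\subseteq W'$, Lemma 1 gives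
$$W\in[\Lambda\oplus\tilde S]_{3\ell+1}\qquad\text{for all }W\in\mathcal Y.$$
So $\operatorname{radius}\mathcal Y\le3\ell<\infty$, although $\tilde Z\in\mathcal Y$ is not MCM. $\square$
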